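# Homogeneous metrics on $S^3$ minimize the Hilbert–Einstein functional in their conformal classes

## 1. Conformal classes, total scalar curvature, and the Yamabe invariant

All metrics are smooth Riemannian metrics on the three-sphere $S^3$.

**Definition (conformal class, Hilbert–Einstein functional, Yamabe invariant).** The conformal class of $g$ is $[g]=\{e^{2w}g:\ w\in C^\infty(S^3)\}$. For $\tilde g\in[g]$ put
$$\mathcal E(\tilde g)=\frac{\int_{S^3}R_{\tilde g}\,dV_{\tilde g}}{vol(S^3,\tilde g)^{1/3}},\qquad \mathcal Y(S^3,[g])=\inf_{\tilde g\in[g]}\mathcal E(\tilde g),$$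
where $R_{\tilde g}$ is the scalar curvature. The first is the (normalized) Hilbert–Einstein functional, the second the Yamabe invariant of the class.

The exponent $1/3$ makes $\mathcal E$ invariant under multiplication of the metric by a constant. It is convenient to write conformal metrics as $u^4g$ with $u>0$ smooth. Then $dV_{u^4g}=u^6dV_g$ and $R_{u^4g}=u^{-5}(-8\Delta u+R_gu)$, so after one integration by parts
$$\mathcal E(u^4g)=\frac{\int 8|\nabla u|^2+R_g u^2\,dV_g}{\big(\int u^6\,dV_g\big)^{1/3}}. \tag{1}$$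

*Example.* On the unit round sphere $R=6$ and the volume is $2\pi^2$, so $\mathcal E=6(2\pi^2)^{2/3}$. The sharp Sobolev inequality on the unit $S^3$ (Aubin, Talenti) says
$$\int 8|\nabla w|^2+6w^2\ \ge\ 6(2\pi^2)^{2/3}\Big(\int w^6\Big)^{1/3}\qquad\text{for } 0\le w\in W^{1,2}(S^3). \tag{2}$$
By (1) this says exactly that the round metric minimizes $\mathcal E$ in its conformal class.

**Definition (round, homogeneous).** A metric is round if it has constant positive sectional curvature. It is homogeneous if its isometry group acts transitively on $S^3$.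

The round metrics are homogeneous. A homogeneous metric has constant scalar curvature, so a metric with non-constant scalar curvature is never homogeneous. The non-round examples come from a group structure, which we recall next.

## 2. Left-invariant metrics on $SU(2)$ and their structure constants

Identify $S^3$ with the group $SU(2)$. A metric is left-invariant if all left translations are isometries; such a metric is homogeneous. It is determined by an inner product on the Lie algebra.

**Milnor's frame** (Milnor, *Curvatures of left invariant metrics on Lie groups*, 1976). For a left-invariant metric on $SU(2)$ there is a left-invariant orthonormal frame $e_1,e_2,e_3$ with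
$$[e_i,e_j]=\lambda_ke_k\quad\text{for }(i,j,k)\text{ cyclic},\qquad \lambda_1,\lambda_2,\lambda_3>0.$$
Here is the reason. Orient the Lie algebra and define a linear map $L$ by $[X,Y]=L(X\times Y)$. In an oriented orthonormal frame, $\mathrm{tr}\,\mathrm{ad}_{e_1}=\langle[e_1,e_2],e_2\rangle+\langle[e_1,e_3],e_3\rangle=\langle Le_3,e_2\rangle-\langle Le_2,e_3\rangle$. The left side is $0$ because $\mathrm{ad}$ is skew for the Killing form of $\mathfrak{su}(2)$; so, by the same computation for the other indices, $L$ is symmetric and can be diagonalized. The Killing form then has $(e_i,e_i)\mapsto\mathrm{tr}(\mathrm{ad}_{e_i}^2)=-2\lambda_j\lambda_k$. It is negative definite, so all $\lambda_i$ have one sign. Replacing every $e_i$ by $-e_i$ changes all signs, so we may take them positive.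

**Connection and curvature.** Put $\mu_i=\frac12(\lambda_1+\lambda_2+\lambda_3)-\lambda_i$, so $\lambda_i=\mu_j+\mu_k$ for $\{i,j,k\}=\{1,2,3\}$, and let $\times$ be the cross product with $e_1\times e_2=e_3$. Then
$$\nabla_{e_i}e_j=\mu_i\,e_i\times e_j. \tag{3}$$
Indeed the right side is skew in the metric, and its torsion vanishes, since for $(i,j,k)$ cyclic $\mu_ie_i\times e_j-\mu_je_j\times e_i=(\mu_i+\mu_j)e_k=\lambda_ke_k$.

For the curvature, (3) gives $\nabla_{e_1}\nabla_{e_2}e_2=0$, $\nabla_{e_2}\nabla_{e_1}e_2=\mu_1\mu_2e_1$ and $\nabla_{[e_1,e_2]}e_2=-\lambda_3\mu_3e_1$. So the plane $e_1\wedge e_2$ has sectional curvature $\lambda_3\mu_3-\mu_1\mu_2=\sigma-2\mu_1\mu_2$, where $\sigma=\sum_{i<j}\mu_i\mu_j$. In general the plane orthogonal to $e_i$ has sectional curvature $\sigma-2\mu_j\mu_k$. Also $\nabla_{e_1}\nabla_{e_2}e_3=\nabla_{e_1}(\mu_2e_1)=0$, and likewise the other two terms of $R(e_1,e_2)e_3$ vanish, so the Ricci tensor is diagonal. Adding sectional curvatures,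
$$Ric=\mathrm{diag}(2\mu_2\mu_3,\,2\mu_1\mu_3,\,2\mu_1\mu_2),\qquad R=2\sigma,\qquad \sigma=\tfrac14\Big(2\sum_{i<j}\lambda_i\lambda_j-\sum_i\lambda_i^2\Big). \tag{4}$$
(For the last formula put $h=\frac12\sum\lambda_i=\sum\mu_i$. Then $\sum\mu_i^2=3h^2-4h^2+\sum\lambda_i^2$, so $2\sigma=h^2-\sum\mu_i^2=2h^2-\sum\lambda_i^2$.)

If all $\lambda_i$ are equal, all $\mu_i$ equal some $\mu>0$ and every coordinate plane has curvature $3\mu^2-2\mu^2=\mu^2$. With the diagonal Ricci tensor $2\mu^2\,\mathrm{Id}$, which determines the curvature in dimension 3, the metric is round. So for a non-round left-invariant metric the $\lambda_i$ are not all equal.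

**Volume.** Put $\ell_i=2/\sqrt{\lambda_j\lambda_k}$ and $E_i=\ell_ie_i$. Since $\ell_i\ell_j/\ell_k=2/\lambda_k$, we get $[E_i,E_j]=2E_k$. So the metric for which $E_1,E_2,E_3$ is orthonormal has all $\lambda_i=2$, all $\mu_i=1$; it is the unit round sphere, of volume $2\pi^2$. The volume form of $g$ takes the value $\ell_1\ell_2\ell_3$ on $(E_1,E_2,E_3)$, hence
$$V=vol(g)=2\pi^2\ell_1\ell_2\ell_3=\frac{16\pi^2}{\lambda_1\lambda_2\lambda_3}. \tag{5}$$

**Scaling.** The metric $r^{-2}g$ has frame $re_i$ and structure constants $r\lambda_i$.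

*Example (Berger spheres).* Keep $E_1,E_2$ of length $1$ and give $E_3$ length $\ell>0$. With $e_3=E_3/\ell$ we get $\lambda_1=\lambda_2=2/\ell$, $\lambda_3=2\ell$, hence $\mu_1=\mu_2=\ell$, $\mu_3=\frac2\ell-\ell$ and $\sigma=\ell^2+2\ell(\frac2\ell-\ell)=4-\ell^2$. So $R=8-2\ell^2$, which is positive exactly for $\ell<2$. The plane $e_1\wedge e_2$ has curvature $4-3\ell^2$, the planes containing $e_3$ and one of $e_1,e_2$ have curvature $\ell^2$. The metric is round only for $\ell=1$.

## 3. Perimeter and isoperimetric profile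

**Definition (perimeter, isoperimetric profile).** The perimeter of a measurable set $\Omega$ in a closed Riemannian manifold is $\mathrm{Per}(\Omega)=\sup\{\int_\Omega\mathrm{div}X:\ |X|\le1\}$ over smooth vector fields; for a domain with smooth boundary it is the area of the boundary. The profile of $(S^3,g)$, with $V=vol(g)$, is
$$I(v)=\inf\{\mathrm{Per}(\Omega):\ vol(\Omega)=v\},\qquad 0<v<V,$$
over sets of finite perimeter. A set that realizes the infimum is an isoperimetric region.

Since $\Omega$ and its complement have the same perimeter, $I(V-v)=I(v)$.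

*Example.* On the unit round $S^3$ geodesic balls are isoperimetric (a classical theorem). A ball of radius $r$ has boundary area $4\pi\sin^2r$ and volume $v(r)=\pi(2r-\sin2r)$, so the round profile is
$$J(v)=4\pi\sin^2r,\quad v=\pi(2r-\sin2r),\qquad 0<r<\pi .$$
We have $dv/dr=2\pi(1-\cos2r)=4\pi\sin^2r=J$. Therefore $J'=\frac{8\pi\sin r\cos r}{4\pi\sin^2r}$ and $J''=\frac{-2/\sin^2r}{4\pi\sin^2r}$, that is,
$$J'=2\cot r,\qquad J^2J''=-8\pi. \tag{6}$$
As $r\to0$, $J^3/v^2\to(4\pi)^3/(\frac43\pi)^2=36\pi$, so $J(v)\sim(36\pi)^{1/3}v^{2/3}$.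

## 4. Does every homogeneous metric minimize in its conformal class?

The following is known: a homogeneous metric $g$ is a critical point of $\mathcal E|_{[g]}$, and the second variation of $\mathcal E|_{[g]}$ at $g$ is nonnegative. Local information of this kind does not decide whether $g$ is an absolute minimum. The question, from Lucas Ambrozio and Rafael Montezuma, "On the min-max width of unit volume three-spheres", arXiv:1809.03638 (2018), is:

*Does every non-round homogeneous metric $g$ on $S^3$ with $R_g>0$ satisfy $\mathcal E(g)=\mathcal Y(S^3,[g])$?*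

The answer is yes, and up to constant multiples $g$ is the only minimizer in its class. Since $R_g$ is constant and $\mathcal E$ is scale invariant, we may scale so that $R_g=6$, the value on the unit sphere.

**Theorem 1.** Let $g$ be a non-round homogeneous metric on $S^3$ with $R_g=6$. Put $V=vol(g)$ and $p=2\pi^2/V$. Then $p>1$ and
$$\kappa:=\inf_{0<v<V}\frac{I(v)}{p^{-1}J(pv)}>1 .$$

**Theorem 2.** For $g$ as in Theorem 1 and all smooth $u>0$,
$$\int\tfrac8{\kappa^2}|\nabla u|^2+6u^2\,dV\ \ge\ 6V^{2/3}\Big(\int u^6\,dV\Big)^{1/3}.$$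
Hence
$$\mathcal E(u^4g)\ \ge\ \mathcal E(g)+8(1-\kappa^{-2})\frac{\int|\nabla u|^2}{(\int u^6)^{1/3}}.$$
So $\mathcal E(g)=\mathcal Y(S^3,[g])$, with equality $\mathcal E(u^4g)=\mathcal E(g)$ only for constant $u$.

## 5. Round metrics, nonpositive scalar curvature, and the second variation

Round metrics are covered by (2). If $R_g$ is a constant $\le0$, Hölder's inequality is enough: $\int u^2\le V^{2/3}(\int u^6)^{1/3}$, and multiplying by $R_g\le0$ reverses it, so (1) gives
$$\mathcal E(u^4g)\ \ge\ R_gV^{2/3}+\frac{8\int|\nabla u|^2}{(\int u^6)^{1/3}},\qquad R_gV^{2/3}=\mathcal E(g). \tag{7}$$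
For $R_g>0$ Hölder's inequality goes the wrong way, and the gradient term has to pay for the difference.

How much must it pay to second order? Let $R=R_g$ be constant, $\int\varphi=0$ and $u=1+t\varphi$. The numerator of (1) is $RV+t^2\int(8|\nabla\varphi|^2+R\varphi^2)$, and the denominator is $(V+15t^2\int\varphi^2+O(t^3))^{1/3}=V^{1/3}\big(1+\frac{5t^2}V\int\varphi^2+O(t^3)\big)$. So
$$\mathcal E(u^4g)=RV^{2/3}+t^2V^{-1/3}\Big(8\int|\nabla\varphi|^2-4R\int\varphi^2\Big)+O(t^3). \tag{8}$$
There is no term of first order (and adding a constant to $u$ before rescaling costs nothing), which shows criticality. Nonnegative second variation means that the first positive eigenvalue of $-\Delta$ is at least $R/2$.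

Finally, $p>1$ can be checked by hand for Berger spheres. Scaling to $\sigma=3$ uses $r^2=3/(4-\ell^2)$, and by (5) $p=r^3\lambda_1\lambda_2\lambda_3/8=r^3/\ell$. So
$$p=\frac1\ell\Big(\frac3{4-\ell^2}\Big)^{3/2},\qquad p^{-2/3}=\tfrac13x(4-x^3)\ \text{ with } x=\ell^{2/3}. \tag{9}$$
The function $x(4-x^3)$ has derivative $4-4x^3$, so its maximum on $x>0$ is $3$, at $x=1$ only. Hence $p\ge1$ with equality only for the round metric. In particular $p-1$ vanishes to second order at $\ell=1$, which will matter.

## 6. A non-round homogeneous metric is left-invariant on $SU(2)$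

**Lemma 3.** Every non-round homogeneous metric on $S^3$ is, after an identification of $S^3$ with $SU(2)$, left-invariant.

*Proof.* We need a subgroup of isometries isomorphic to $SU(2)$ that acts simply transitively. The isometry group is a compact Lie group; let $\mathsf G$ be its identity component. The orbit map of a transitive Lie group action is open, and $\mathsf G$ is open in the isometry group, so the orbits of $\mathsf G$ are open. They partition the connected space $S^3$, so $\mathsf G$ is transitive. Let $\mathsf H$ be the isotropy group of a point $o$, so $S^3=\mathsf G/\mathsf H$. The exact sequence $\pi_1(S^3)\to\pi_0(\mathsf H)\to\pi_0(\mathsf G)$ has trivial ends, so $\mathsf H$ is connected. An isometry fixing $o$ with differential the identity at $o$ is the identity, so $\mathsf H$ embeds in $O(3)$, and being connected in $SO(3)$. Hence $\mathsf H$ is $SO(3)$, trivial, or a circle.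

*$\mathsf H=SO(3)$.* Then all planes at $o$ have the same sectional curvature, and by homogeneity it is the same at all points. A closed simply connected manifold has no metric of constant nonpositive curvature (it would be diffeomorphic to $\mathbb R^3$), so $g$ is round, which is excluded.

*$\mathsf H$ trivial.* Then $\mathsf G$ is diffeomorphic to $S^3$. A three-dimensional compact Lie group has Lie algebra $\mathbb R^3$ or $\mathfrak{su}(2)$; the first gives a torus, which is not simply connected. So $\mathsf G\cong SU(2)$ acts simply transitively.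

*$\mathsf H$ a circle.* Then $\dim\mathsf G=4$. The Lie algebra of a compact group is its center plus a compact semisimple algebra, here of dimension $0$ or $3$; so it is $\mathbb R^4$ or $\mathbb R\oplus\mathfrak{su}(2)$. If $\mathsf G$ were abelian, then $\mathsf H$, which fixes $o$, would fix every $xo$ with $x\in\mathsf G$, hence be trivial, a contradiction. So let $\mathsf S$ be the connected subgroup with Lie algebra $\mathfrak{su}(2)$. It is the image of the compact group $SU(2)$, hence closed, and it is normal.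

Suppose $\dim(\mathsf S\cap\mathsf H)=1$. Then $\mathsf H\subset\mathsf S$, as $\mathsf H$ is connected of dimension 1. The bundle $\mathsf G/\mathsf H\to\mathsf G/\mathsf S$ has connected fiber $\mathsf S/\mathsf H$, and its base is a compact connected one-dimensional Lie group, a circle. By the exact sequence $\pi_1(S^3)\to\pi_1(S^1)$ is onto, which is absurd. So $\mathsf S\cap\mathsf H$ is finite. The orbit $\mathsf So$ has dimension 3, so it is open; it is compact; so it is $S^3$, and $\mathsf S\to S^3$, $x\mapsto xo$, is a covering with fiber $\mathsf S\cap\mathsf H$. Since $\mathsf S$ is connected and $S^3$ simply connected, $\mathsf S\cap\mathsf H=1$ and $\mathsf S$ is simply connected, so $\mathsf S\cong SU(2)$ acts simply transitively.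

In the last two cases $x\mapsto xo$ identifies $SU(2)$ with $S^3$, the action becomes left translation, and $g$ is left-invariant. $\square$

From now on $g$ is non-round homogeneous with $R_g=6$. It has a Milnor frame, $\sigma=3$ and, by (5),
$$p=\frac{2\pi^2}V=\frac{\lambda_1\lambda_2\lambda_3}8. \tag{10}$$

## 7. From the isoperimetric comparison to Theorem 2

The purpose of this section is to prove Theorem 2 from Theorem 1. The sharp inequality (2) lives on the round sphere, so we carry a function $u$ on $(S^3,g)$ to a radial function $u^*$ on the unit sphere. The two spheres have different volumes $V$ and $2\pi^2=pV$, so we do not preserve volumes; we multiply them by $p$. This is why the comparison function is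
$$\hat J(v)=p^{-1}J(pv),\qquad 0<v<V .$$

**Step 1: reduction to Morse functions.** This makes the level sets regular except for finitely many values. Morse functions (smooth functions with only nondegenerate critical points) are dense in $C^\infty(S^3)$ in the $C^1$ topology. Both sides of the first inequality in Theorem 2 are continuous in that topology, and functions $C^0$-close to $u>0$ are positive. So assume $u>0$ is Morse. Its critical set is finite.

**Step 2: lower bound for the Dirichlet integral.** Here the isoperimetric inequality enters. Let $\omega(t)=vol\{u>t\}$ and let $a(t)$ be the area of $\{u=t\}$. Level sets have measure zero (a surface and finitely many points), so $\omega$ is continuous. If $\min u\le t_1<t_2\le\max u$, the set $\{t_1<u<t_2\}$ is open and nonempty, so $\omega$ decreases strictly from $V$ to $0$ on $[\min u,\max u]$. Near a regular value $t\in(\min u,\max u)$, $\omega$ is smooth with $-\omega'(t)=\int_{\{u=t\}}|\nabla u|^{-1}>0$, and $\{u>t\}$ has smooth boundary $\{u=t\}$, so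
$$a(t)\ge I(\omega(t))\ge\kappa p^{-1}J(p\,\omega(t)).$$
By the coarea formula, and by Cauchy–Schwarz in the form $a^2\le\int_{\{u=t\}}|\nabla u|\int_{\{u=t\}}|\nabla u|^{-1}$,
$$\int|\nabla u|^2=\int\!\int_{\{u=t\}}|\nabla u|\,dt\ \ge\int\frac{a(t)^2}{-\omega'(t)}\,dt\ \ge\ \kappa^2p^{-2}\int\frac{J(p\,\omega(t))^2}{-\omega'(t)}\,dt. \tag{11}$$

**Step 3: the symmetrized function.** We realize the last integral on the round sphere. Let $r$ be the distance to a pole of the unit $S^3$ and $u^*(r)=\omega^{-1}(v(r)/p)$, with $v(r)=\pi(2r-\sin2r)$ running from $0$ to $2\pi^2=pV$. Then $u^*$ is continuous and non-increasing in $r$. Since $u^*(r)>t$ means $v(r)<p\,\omega(t)$,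
$$vol\{u^*>t\}=p\,\omega(t). \tag{12}$$
Away from the poles and the finitely many radii where $u^*$ is a critical value of $u$, differentiate $\omega(u^*(r))=v(r)/p$ and use $v'(r)=J(v(r))$: at $t=u^*(r)$,
$$|\nabla u^*|=\frac{J(p\,\omega(t))}{-p\,\omega'(t)} .$$
The sphere $\{u^*=t\}$ has area $J(p\,\omega(t))$. Changing variables from $r$ to $t$ on each of the finitely many intervals,
$$\int|\nabla u^*|^2=\int\frac{J(p\,\omega(t))}{-p\,\omega'(t)}\,J(p\,\omega(t))\,dt=p^{-1}\int\frac{J(p\,\omega)^2}{-\omega'}\,dt,$$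
which is finite by (11). Together with (11), and with the layer-cake formula and (12),
$$\int|\nabla u|^2\ge\kappa^2p^{-1}\int|\nabla u^*|^2,\qquad \int u^q=p^{-1}\int(u^*)^q\quad(q=2,6). \tag{13}$$

**Step 4: $u^*\in W^{1,2}(S^3)$.** This is needed to apply (2). On $(0,\pi)$ the function $u^*$ is continuous, $C^1$ off finitely many radii, with derivative locally in $L^2$; so it is locally absolutely continuous, and $u^*$ is weakly differentiable off the two poles, with square-integrable gradient. To pass the poles, let $\chi_\epsilon=1$ within distance $\epsilon$ of them, $\chi_\epsilon=0$ beyond $2\epsilon$, $|\nabla\chi_\epsilon|\le C/\epsilon$. For a smooth vector field $X$,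
$$\int u^*(1-\chi_\epsilon)\,\mathrm{div}X-\int u^*\langle\nabla\chi_\epsilon,X\rangle=-\int(1-\chi_\epsilon)\langle\nabla u^*,X\rangle .$$
As $u^*$ is bounded, the middle term is $O(\epsilon^{-1}\epsilon^3)\to0$. So the gradient off the poles is the weak gradient on $S^3$.

**Step 5: conclusion.** By (13), then (2) for $w=u^*$, then (13) with $q=6$,
$$\int\tfrac8{\kappa^2}|\nabla u|^2+6u^2\ \ge\ p^{-1}\int8|\nabla u^*|^2+6(u^*)^2\ \ge\ p^{-1}6(2\pi^2)^{2/3}\Big(p\int u^6\Big)^{1/3}=6\Big(\frac{2\pi^2}p\Big)^{2/3}\Big(\int u^6\Big)^{1/3},$$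
and $2\pi^2/p=V$. This is the first inequality of Theorem 2. Adding $8(1-\kappa^{-2})\int|\nabla u|^2$ and dividing by $(\int u^6)^{1/3}$ gives the second one, because $\mathcal E(g)=6V^{2/3}$. As $\kappa>1$, equality forces $\nabla u=0$. Every metric of $[g]$ has the form $u^4g$, so $\mathcal E(g)=\mathcal Y(S^3,[g])$. $\square$

It remains to prove Theorem 1.

## 8. Touching the profile from below: spheres are the only obstruction

An inequality $I\ge\hat J$ has exactly the form of a classical theorem. The Lévy–Gromov inequality says that $Ric\ge2$ on a closed three-manifold of volume $V$ implies $I(v)\ge p^{-1}J(pv)$ with $p=2\pi^2/V$. It does not apply here: the three eigenvalues of $Ric$ add up to $R=6$, so if all were at least $2$, all would equal $2$ and $g$ would be round. We must work with the scalar curvature alone, plus the homogeneous structure. The tool for scalar curvature is Gauss–Bonnet on the boundary of an isoperimetric region.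

The result of this section isolates what is needed. For a surface with unit normal $N$ write $AX=\nabla_XN$ for its shape operator, $H=\mathrm{tr}A$, and $A^\circ=A-\frac H2\,\mathrm{Id}$ for the trace-free part. If $A$ has eigenvalues $k_1,k_2$, then $|A^\circ|^2=\frac12(k_1-k_2)^2$, so $\det A=\frac{H^2}4-\frac12|A^\circ|^2$ and $|A|^2=\frac{H^2}2+|A^\circ|^2$.

**Proposition 4.** Suppose $p>1$ and there is a number $K$ with $0<K<p$ such that
$$\int_{\Sigma_0}\Big(\frac{H^2}4+K\Big)dA\ \ge\ 4\pi\qquad\text{for every immersed oriented sphere }\Sigma_0\subset(S^3,g). \tag{14}$$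
Then $\kappa=\inf I/\hat J>1$.

**Step 1: small volumes.** We show that the ratio $I/\hat J$ is bigger than $1$ near both ends of $(0,V)$, so that a bad infimum is attained inside. By Section 3, $\hat J(v)\sim p^{-1}(36\pi)^{1/3}(pv)^{2/3}=p^{-1/3}(36\pi)^{1/3}v^{2/3}$ as $v\to0$. We claim
$$\liminf_{v\to0}I(v)v^{-2/3}\ge(36\pi)^{1/3}. \tag{15}$$
Let $C=(36\pi)^{-1/3}$, the sharp constant in $\|f\|_{3/2}\le C\|\nabla f\|_1$ on $\mathbb R^3$. If in a coordinate ball $(1+\epsilon')^{-2}g_{\mathrm{eucl}}\le g\le(1+\epsilon')^2g_{\mathrm{eucl}}$, then for functions supported there $\|f\|_{3/2}$ grows by at most the factor $(1+\epsilon')^2$ and $\|\nabla f\|_1$ shrinks by at most $(1+\epsilon')^{-4}$ when we pass from $g_{\mathrm{eucl}}$ to $g$; so the inequality holds for $g$ with constant $(1+\epsilon')^6C$. Given $\epsilon>0$, we can therefore cover $S^3$ by finitely many balls in each of which it holds with constant $(1+\epsilon)C$. With a subordinate partition of unity $\varphi_i$,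
$$\|f\|_{3/2}\le\sum_i\|\varphi_if\|_{3/2}\le(1+\epsilon)C\sum_i\|\nabla(\varphi_if)\|_1\le(1+\epsilon)C\|\nabla f\|_1+C_\epsilon\|f\|_1,$$
because $\sum_i\varphi_i|\nabla f|=|\nabla f|$. Approximating $1_\Omega$ in $L^1$ by smooth $f_k$ with $\|\nabla f_k\|_1\to\mathrm{Per}(\Omega)$ and using Fatou's lemma on the left, $v^{2/3}\le(1+\epsilon)C\,\mathrm{Per}(\Omega)+C_\epsilon v$ for $vol(\Omega)=v$. Take the infimum over $\Omega$, divide by $v^{2/3}$, let $v\to0$ and then $\epsilon\to0$. This proves (15).

Hence $\liminf I/\hat J\ge p^{1/3}>1$ as $v\to0$. Since $pV=2\pi^2$ and $J$ is symmetric, $\hat J(V-v)=\hat J(v)$; also $I(V-v)=I(v)$. So the same holds as $v\to V$.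

**Step 2: existence and regularity.** We recall what is needed to take a minimizer. By compactness in $BV$ and lower semicontinuity of perimeter, isoperimetric regions exist for each volume, and $I$ is lower semicontinuous (apply the same to isoperimetric regions of volumes $v_k\to v$ along which $I(v_k)$ stays bounded). Also $I>0$ on $(0,V)$, since a set of perimeter $0$ in a connected manifold has volume $0$ or $V$. In dimension 3 the boundary of an isoperimetric region is a smooth embedded closed surface of constant mean curvature, with the same constant on all components (Almgren; Gonzalez–Massari–Tamanini; Morgan).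

**Step 3: two conditions at a touching point.** Suppose $\tau:=\inf I/\hat J\le1$. By Step 1 a minimizing sequence of volumes stays in a compact part of $(0,V)$, and by lower semicontinuity $\tau$ is attained at some $v_0\in(0,V)$; so $\tau>0$. Let $\Omega$ be an isoperimetric region of volume $v_0$, $\Sigma=\partial\Omega$ with outer normal $N$, and let $r\in(0,\pi)$ be the radius of the round ball of volume $pv_0$. Then
$$|\Sigma|=\tau\hat J(v_0)=\tau p^{-1}4\pi\sin^2r. \tag{16}$$
Move $\Sigma$ to its parallel surfaces at signed distance $t$, with area $\alpha(t)$ and enclosed volume $v(t)$. The function $\alpha(t)-\tau\hat J(v(t))$ is $\ge0$ and vanishes at $t=0$. At $t=0$ we have $v'=|\Sigma|$, $v''=\alpha'=H|\Sigma|$, and $\alpha''=\int_\Sigma H^2-|A|^2-Ric(N,N)$ since $\partial_tH=-|A|^2-Ric(N,N)$. The first derivative vanishes, so $H=\tau\hat J'(v_0)=\tau J'(pv_0)=2\tau\cot r$. The second derivative is nonnegative: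
$$\int_\Sigma H^2-|A|^2-Ric(N,N)\ -\ \tau\hat J''|\Sigma|^2-\tau\hat J'H|\Sigma|\ \ge0 .$$
As $\tau\hat J'=H$, the terms with $H^2$ cancel. By $\hat J''(v)=pJ''(pv)$ and (6), $\hat J^2\hat J''=p^{-1}J^2J''=-8\pi/p$, so
$$H=2\tau\cot r,\qquad \int_\Sigma Ric(N,N)+|A|^2\ \le\ -\tau\hat J''|\Sigma|^2=-\tau^3\hat J^2\hat J''=\frac{8\pi\tau^3}p. \tag{17}$$

**Step 4: not every component has positive genus.** Here scalar curvature and Gauss–Bonnet suffice. Let $K_\Sigma$ be the Gauss curvature. The ambient curvature of the plane $T\Sigma$ is $\frac R2-Ric(N,N)=3-Ric(N,N)$, so the Gauss equation reads $K_\Sigma=3-Ric(N,N)+\det A$, and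
$$Ric(N,N)+|A|^2=3-K_\Sigma+\det A+|A|^2=3-K_\Sigma+\tfrac34H^2+\tfrac12|A^\circ|^2. \tag{18}$$
If no component of $\Sigma$ is a sphere, then $\int K_\Sigma=2\pi\chi(\Sigma)\le0$ and (17) gives $|\Sigma|(3+3\tau^2\cot^2r)\le8\pi\tau^3/p$. Insert (16) and divide by $4\pi\tau/p$: $3\sin^2r+3\tau^2\cos^2r\le2\tau^2$. As $0<\tau\le1$, the left side is at least $3\tau^2$, a contradiction.

**Step 5: spheres.** Suppose some component $\Sigma_0$ is a sphere. This is where (14) is used. Since $|\Sigma_0|\le|\Sigma|$, $K>0$ and $H^2/4=\tau^2\cot^2r$, we get $|\Sigma|(\tau^2\cot^2r+K)\ge4\pi$. Insert (16):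
$$\tau^3\cos^2r+\tau K\sin^2r\ \ge\ p .$$
But $\tau\le1$, $1<p$ and $K<p$ give $\tau^3\cos^2r+\tau K\sin^2r\le\cos^2r+K\sin^2r<p$. This contradiction shows $\inf I/\hat J>1$. $\square$

So everything depends on (14) with $K<p$. Two natural attempts to treat spheres without it stop here.

First, one may run Step 4 on a sphere $\Sigma$. Then $\int K_\Sigma=4\pi$, and (17), (18), (16) give $3\tau\sin^2r+3\tau^3\cos^2r\le2\tau^3+p$. For $\tau=1$ this reads $3\le2+p$, which is true since $p\ge1$. There is no contradiction.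

Second, one may prove (14) in the obvious way. Write $Sec$ for the ambient curvature of $T\Sigma_0$. Gauss–Bonnet gives
$$4\pi=\int_{\Sigma_0}\frac{H^2}4-\frac12|A^\circ|^2+Sec, \tag{19}$$
and dropping $|A^\circ|^2$ gives (14) with $K=K_{\max}$, the largest sectional curvature. For Berger spheres scaled to $R=6$ with $\ell<1$, $K_{\max}=\frac{3(4-3\ell^2)}{4-\ell^2}$. Its derivative in $\ell$ at $\ell=1$ is $-\frac{16}3$, while $p-1$ vanishes to second order by (9). So $K_{\max}>p$ for $\ell<1$ close to $1$. For $\ell^2=\frac12$ one finds $K_{\max}=\frac{15}7>2.1$ and $p^2=\big(\frac67\big)^3\cdot2=\frac{432}{343}$, so $1.12<p<1.13$. The bound by the largest curvature misses by a wide margin.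

## 9. A divergence that trades curvature between directions

What was wasted is the term $-\frac12|A^\circ|^2$, and the fact that a sphere cannot have its normal in the worst direction everywhere. The remedy is to add to (19) the integral of a divergence, which is zero, that contains a term linear in $A^\circ$. The linear term is absorbed by $\frac12|A^\circ|^2$ at the cost of a square, and the rest of the divergence changes how the curvature depends on the direction of $N$.

The left-invariant frame gives a Gauss map $N:\Sigma\to S^2\subset\mathbb R^3$. For a diagonal matrix $B$ the field on $S^2$ that is the gradient of $x\mapsto\frac12\langle Bx,x\rangle$ has value $(BN)^T$ at $N$; rotated by a right angle it is $N\times BN$. This vector is tangent to $\Sigma$, and it is the field we use.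

For $b\in\mathbb R^3$ and $\{i,j,k\}=\{1,2,3\}$ set
$$F_i=\tfrac14(b_j-b_k)^2+\sigma-2\mu_j\mu_k-b_j\mu_k-b_k\mu_j+b_i(\mu_j+\mu_k). \tag{20}$$
For $b=0$ these are the three curvatures $\sigma-2\mu_j\mu_k$. Adding the same number to all $b_i$ changes nothing, in agreement with $N\times N=0$.

**Lemma 5.** For every left-invariant metric on $SU(2)$, every immersed oriented sphere $\Sigma$ and every $b\in\mathbb R^3$,
$$\int_\Sigma\Big(\frac{H^2}4+\max_iF_i\Big)dA\ \ge\ 4\pi .$$

*Proof.* **Notation.** Let $M=\mathrm{diag}(\mu_i)$, $B=\mathrm{diag}(b_i)$ in the frame $e_i$, $N=\sum N_ie_i$, $x_i=N_i^2$, so $\sum x_i=1$. Let $\partial_X$ be componentwise differentiation in the frame; by (3), $\nabla_XY=\partial_XY+(MX)\times Y$. On $T\Sigma$ let $JX=N\times X$, so $J^2=-1$ and $J$ is skew (there is no confusion with the profile $J$ in this section). For a symmetric matrix $B$ let $B_T$ be its compression to $T\Sigma$ ($B$ followed by projection to $T\Sigma$), $B^\circ=B_T-\frac12(\mathrm{tr}B_T)\mathrm{Id}$; likewise $M_T$, $M^\circ$.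 Put $\beta=\langle BN,N\rangle$, $b^T=(BN)^T$, $m^T=(MN)^T$.

**Step 1: the derivative of the Gauss map.** From $AX=\nabla_XN=\partial_XN+MX\times N$ we get $\partial_XN=AX+N\times MX$. The normal part of $MX$ does not contribute to the cross product, so $\partial_XN=ZX$ with $Z=A+JM_T$ on $T\Sigma$.

**Step 2: the divergence of $Y=N\times BN=Jb^T$.** Since $B$ is constant in the frame, for an orthonormal basis $t_1,t_2$ of $T\Sigma$
$$\mathrm{div}_\Sigma Y=\sum_a\langle Zt_a\times BN,t_a\rangle+\sum_a\langle N\times BZt_a,t_a\rangle+\sum_a\langle(Mt_a)\times Y,t_a\rangle .$$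

For the first sum write $BN=\beta N+b^T$. A cross product of two tangent vectors is normal, so only $\beta N$ contributes, and the sum is $-\beta\,\mathrm{tr}(JZ)=-\beta\,\mathrm{tr}(JA)+\beta\,\mathrm{tr}M_T=\beta\,\mathrm{tr}M_T$, because $\mathrm{tr}(JA)=0$ for $J$ skew and $A$ symmetric.

The second sum is $\mathrm{tr}(JB_TZ)=\mathrm{tr}(JB_TA)+\mathrm{tr}(JB_TJM_T)$. A trace-free symmetric operator on a plane anticommutes with $J$, so $JB^\circ=-B^\circ J$. Hence $JB^\circ$ is symmetric and trace-free, and $JB_TJ=B^\circ-\frac12\mathrm{tr}B_T$. With $\mathrm{tr}(JA)=0$ the second sum equals $\langle JB^\circ,A^\circ\rangle+\langle B^\circ,M^\circ\rangle-\frac12\mathrm{tr}B_T\,\mathrm{tr}M_T$.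

In the third sum only the normal part $\langle t_a,m^T\rangle N$ of $Mt_a$ contributes. The sum is $\sum_a\langle t_a,m^T\rangle\langle JY,t_a\rangle=\langle m^T,J^2b^T\rangle=-\langle b^T,m^T\rangle$.

Since $\int_\Sigma\mathrm{div}_\Sigma Y=0$ for the tangent field $Y$,
$$\int_\Sigma\langle JB^\circ,A^\circ\rangle=\int_\Sigma\mathcal L,\qquad \mathcal L=\tfrac12\mathrm{tr}B_T\,\mathrm{tr}M_T-\langle B^\circ,M^\circ\rangle-\beta\,\mathrm{tr}M_T+\langle b^T,m^T\rangle . \tag{21}$$

**Step 3: $\mathcal L$ is linear in $x$.** We express $\mathcal L$ through $x_i=N_i^2$. Because $\mathrm{tr}(B_TM_T)=\langle B^\circ,M^\circ\rangle+\frac12\mathrm{tr}B_T\mathrm{tr}M_T$, the first two terms of $\mathcal L$ equal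
$$\mathrm{tr}B_T\,\mathrm{tr}M_T-\mathrm{tr}(B_TM_T)=\det(B_T+M_T)-\det B_T-\det M_T .$$
Now for diagonal $M$ and $t_1\times t_2=N$, $\det M_T=\langle Mt_1\times Mt_2,\,t_1\times t_2\rangle=\langle\mathrm{cof}(M)N,N\rangle=\sum_i\mu_j\mu_kx_i$, and the same formula holds for $B$ and $B+M$. So these two terms equal $\sum_i(b_j\mu_k+b_k\mu_j)x_i$. Next, $\mathrm{tr}M_T=\mathrm{tr}M-\langle MN,N\rangle$ and $\langle b^T,m^T\rangle=\langle BN,MN\rangle-\beta\langle MN,N\rangle$, so the last two terms of $\mathcal L$ equal $-\beta\,\mathrm{tr}M+\langle BN,MN\rangle=-\sum_ib_i(\mu_j+\mu_k)x_i$. Together,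
$$\mathcal L=\sum_ix_i\big[b_j\mu_k+b_k\mu_j-b_i(\mu_j+\mu_k)\big].$$

**Step 4: complete the square.** The curvature of the plane $T\Sigma$ is $Sec=\frac R2-Ric(N,N)=\sum_ix_i(\sigma-2\mu_j\mu_k)$. Add $\int\langle JB^\circ,A^\circ\rangle-\mathcal L=0$ to (19) and use $\langle JB^\circ,A^\circ\rangle\le\frac12|A^\circ|^2+\frac12|B^\circ|^2$:
$$4\pi=\int_\Sigma\tfrac{H^2}4-\tfrac12|A^\circ|^2+Sec+\langle JB^\circ,A^\circ\rangle-\mathcal L\ \le\ \int_\Sigma\tfrac{H^2}4+Sec-\mathcal L+\tfrac12|B^\circ|^2 .$$

**Step 5: convexity.** We bound the integrand by its values at three points. From $|B_T|^2=(\mathrm{tr}B_T)^2-2\det B_T$,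
$$\tfrac12|B^\circ|^2=\tfrac14(\mathrm{tr}B_T)^2-\det B_T=\tfrac14\Big(\sum b_i-\sum b_ix_i\Big)^2-\sum_ib_jb_kx_i,$$
a convex function of $x$, while $Sec-\mathcal L$ is linear in $x$. So $Sec-\mathcal L+\frac12|B^\circ|^2$ is at most its largest value at the vertices of the simplex $\{x_i\ge0,\ \sum x_i=1\}$. At the vertex $x_i=1$ we have $\frac12|B^\circ|^2=\frac14(b_j+b_k)^2-b_jb_k=\frac14(b_j-b_k)^2$, and the value is $F_i$. $\square$

**Two identities for $F_i$.** Put $c_i=b_i+\mu_i$. Then
$$F_i=\tfrac14\lambda_i^2+\tfrac14(c_j-c_k)^2+\tfrac12\lambda_i(2c_i-c_j-c_k). \tag{22}$$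
To see this insert $b=c-\mu$ in (20). The terms free of $c$ are $\frac14(\mu_j-\mu_k)^2+\sigma-2\mu_j\mu_k+2\mu_j\mu_k-\mu_i\lambda_i=\frac14(\mu_j-\mu_k)^2+\mu_j\mu_k=\frac14\lambda_i^2$, since $\sigma-\mu_i\lambda_i=\mu_j\mu_k$. The linear terms are $-\frac12(c_j-c_k)(\mu_j-\mu_k)-c_j\mu_k-c_k\mu_j+c_i\lambda_i=-\frac12(c_j+c_k)\lambda_i+c_i\lambda_i$. Moreover
$$F_1+F_2+F_3=\sigma+\tfrac14\sum_{i<j}(b_i-b_j)^2\ \ge\ \sigma, \tag{23}$$
because $\sum_i(\sigma-2\mu_j\mu_k)=3\sigma-2\sigma$, and the coefficient of $b_1$ in the sum is $(\mu_2+\mu_3)-\mu_3-\mu_2=0$, and similarly for $b_2,b_3$.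

## 10. Equalizing $F_1,F_2,F_3$: the algebraic lemma

We now look for $c$ with $F_1=F_2=F_3=K$ and $K<p=\lambda_1\lambda_2\lambda_3/8$ when $\sigma=3$. Removing the normalization $\sigma=3$ by homogeneity gives the following statement.

**Lemma 6.** Let $\lambda_i>0$ with $\sigma>0$. There is $c\in\mathbb R^3$ such that the $F_i$ of (22) satisfy $F_1=F_2=F_3=:K>0$ and
$$8K\sqrt{\sigma/3}\ \le\ \lambda_1\lambda_2\lambda_3,$$
with strict inequality unless $\lambda_1=\lambda_2=\lambda_3$.

*How $c$ is found.* The $F_i$ depend only on differences of the $c_i$, so take $c=(-\frac y2+\delta,-\frac y2-\delta,y)$, with $\lambda_3$ the smallest. Put $s=\lambda_1+\lambda_2$ and $\varepsilon=\lambda_2-\lambda_1$. By (22), with $\lambda_1=\frac12(s-\varepsilon)$,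
$$F_1=\tfrac1{16}(s-\varepsilon)^2+\tfrac14\big(\tfrac{3y}2+\delta\big)^2+\tfrac14(s-\varepsilon)\big(3\delta-\tfrac{3y}2\big), \tag{24}$$
and $F_2$ arises from $F_1$ by $(\varepsilon,\delta)\to(-\varepsilon,-\delta)$. So $F_1=F_2$ means that the odd part of (24) vanishes:
$$-\tfrac{s\varepsilon}8+\tfrac34\delta(s+y)+\tfrac38\varepsilon y=0 .$$
The even part of (24) is
$$\tfrac1{16}(s-3y)^2+\tfrac{\varepsilon^2}{16}-\tfrac34\varepsilon\delta+\tfrac14\delta^2 . \tag{25}$$
The problem is homogeneous ($\lambda\to r\lambda$, $c\to rc$ multiplies $F_i$ and $\sigma$ by $r^2$), so we use the scale to normalize the leading square: require $s-3y=4$. Then $y=\frac{s-4}3$, $s+y=\frac43(s-1)$, and the odd part vanishes for $\delta=\frac\varepsilon{2(s-1)}$. Indeed it becomes $-\frac{s\varepsilon}8+\frac\varepsilon2+\frac{\varepsilon(s-4)}8=0$. The one remaining equation $F_3=F_1$ determines the scale.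

*The case $\varepsilon=0$ on an example.* Write $\lambda_3=2m$, $\theta=s-4$. If $\lambda_1=\lambda_2$, then $\delta=0$, $F_1=F_2=1$ and $F_3=\frac14\lambda_3^2+\frac32\lambda_3y=m^2+\theta m$. Take the Berger sphere with $\ell^2=\frac12$ at scale $r$: $m=r\ell$, $\theta=4r/\ell-4$, so $m^2+\theta m=1$ reads $4.5r^2-2\sqrt2\,r-1=0$. At $r=0.88$ the left side is negative ($3.4848-2.4890-1$), so the positive root is larger than $0.88$, and then $\theta>0$. At that scale $K=1$ and $\sigma=3.5r^2$; rescaled to $\sigma=3$ the value is $3/(3.5r^2)<3/2.7104<1.107$. This is below $p>1.12$, where $K_{\max}$ was above $2.1$. The margin is small, which explains why the estimates below cannot be crude.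

*Proof of Lemma 6.* The statement is invariant under permutations of the indices and under scaling. Let $\lambda_3$ be the smallest and put
$$s=\lambda_1+\lambda_2=\theta+4,\quad \varepsilon=\lambda_2-\lambda_1,\quad \lambda_3=2m,\quad \eta=\frac{\varepsilon^2}{16(\theta+3)^2},\quad D=12-\theta^2 .$$
The scale is chosen in Step 2, with $\theta\ge0$. Take $y=\frac\theta3$, $\delta=\frac\varepsilon{2(\theta+3)}$ as above.

**Step 1: the three values.** We have $F_1=F_2=$ (25) with $s-3y=4$. Here $\frac{\varepsilon^2}{16}=(\theta+3)^2\eta$, $\frac34\varepsilon\delta=6(\theta+3)\eta$ and $\frac14\delta^2=\eta$. So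
$$F_1=F_2=1+\eta\big[(\theta+3)^2-6(\theta+3)+1\big]=1-\eta(8-\theta^2),$$
$$F_3=\tfrac14\lambda_3^2+\delta^2+\tfrac32\lambda_3y=m^2+\theta m+4\eta .$$
All three agree if and only if
$$m^2+\theta m=1-\eta D. \tag{26}$$

**Step 2: choice of the scale.** We show that (26) holds at some scale with $\theta\ge0$. Note that
$$4\sigma=2\lambda_3s-\lambda_3^2-\varepsilon^2. \tag{27}$$
First we bound $\rho:=|\varepsilon|/s$, which does not depend on the scale. Let $a\ge b$ be the square roots of $\lambda_1,\lambda_2$ in decreasing order and $d=\sqrt{\lambda_3}\le b$. Heron's identity gives $4\sigma=2(a^2b^2+a^2d^2+b^2d^2)-a^4-b^4-d^4=(a+b+d)(-a+b+d)(a-b+d)(a+b-d)$. The last two factors are positive, so $\sigma>0$ gives $a<b+d\le2b$, and therefore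
$$\rho=\frac{a^2-b^2}{a^2+b^2}<\frac35 .$$
Consider $f=m^2+\theta m-1+\eta D$ as a continuous function of the scale, on the range $\theta\ge0$.

At the scale with $\theta=0$ we have $s=4$, $\varepsilon^2=16\rho^2$, so $\eta=\rho^2/9$. Since $\lambda_3\le\min(\lambda_1,\lambda_2)=\frac12(s-|\varepsilon|)$, $m\le1-\rho$. Hence $f\le(1-\rho)^2-1+\frac{12}9\rho^2=-2\rho+\frac73\rho^2\le0$, as $\rho<\frac35<\frac67$.

As the scale $r\to\infty$, with $\lambda_3,s,\varepsilon$ denoting the values at $r=1$, $\eta\to\frac{\varepsilon^2}{16s^2}$ and $D/r^2\to-s^2$. So $f/r^2\to\frac14\lambda_3^2+\frac12s\lambda_3-\frac1{16}\varepsilon^2$, which is positive because $\varepsilon^2<2\lambda_3s$ by (27).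

By the intermediate value theorem $f=0$ at some scale with $\theta\ge0$. Fix this scale. Then
$$K=F_1=F_2=F_3=1-\eta(8-\theta^2)=m^2+\theta m+4\eta>0 .$$

**Step 3: bounds for $\eta$.** They will control all terms with $\eta$. First, $\eta=\frac{\rho^2}{16}\big(\frac{\theta+4}{\theta+3}\big)^2\le\frac1{16}\cdot\frac9{25}\cdot\frac{16}9$. Second, (27) reads
$$\sigma=m(\theta+4)-m^2-4(\theta+3)^2\eta, \tag{28}$$
and this is positive. Hence
$$\eta\le\frac1{25},\qquad \frac\eta m\le\frac{\theta+4}{4(\theta+3)^2}. \tag{29}$$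

**Step 4: a polynomial inequality.** We replace the square root by a linear expression. By the inequality of arithmetic and geometric means $8\sqrt{\sigma/3}\le4(1+\sigma/3)$. As $K>0$, it suffices to show
$$\Psi:=2\big[3\lambda_1\lambda_2\lambda_3-4K(3+\sigma)\big]\ \ge\ 0 .$$
Here $\lambda_1\lambda_2\lambda_3=2m\cdot\frac14(s^2-\varepsilon^2)=\frac m2\big[(\theta+4)^2-16(\theta+3)^2\eta\big]$. In (28) substitute $m^2=1-\eta D-\theta m$ from (26); the coefficient of $\eta$ becomes $12-\theta^2-4(\theta+3)^2$, so
$$3+\sigma=2+2m(\theta+2)-\eta W,\qquad W=24+24\theta+5\theta^2 .$$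
Thus
$$\Psi=3m(\theta+4)^2-48m(\theta+3)^2\eta-8\big(1-\eta(8-\theta^2)\big)\big(2+2m(\theta+2)-\eta W\big).$$
Now collect powers of $\eta$. The term free of $\eta$ is $3m(\theta+4)^2-16-16m(\theta+2)=m(3\theta^2+8\theta+16)-16$. The coefficient of $\eta$ is $-48m(\theta+3)^2+8W+16(8-\theta^2)+16m(8-\theta^2)(\theta+2)$. In it, $8W+16(8-\theta^2)=320+192\theta+24\theta^2$, and the terms with $m$ are $-16m\big[3(\theta+3)^2-(8-\theta^2)(\theta+2)\big]=-16m(\theta^3+5\theta^2+10\theta+11)$. So
$$\Psi=m(3\theta^2+8\theta+16)-16+\eta\big[320+192\theta+24\theta^2-16m(\theta^3+5\theta^2+10\theta+11)\big]-8\eta^2(8-\theta^2)W. \tag{30}$$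

**Step 5: separating a visibly nonnegative part.** We eliminate $\theta$ from the first term by (26), in order to see the square $(1-m)^2$. Put $a_0=m\theta=1-m^2-\eta D$. Then
$$m(3\theta^2+8\theta+16)-16=\frac{3a_0^2}m+8a_0+16m-16 .$$
Insert $a_0=(1-m^2)-\eta D$. The part without explicit $\eta$ is
$$\frac{3(1-m^2)^2}m+8(1-m^2)-16(1-m)=(1-m)^2\Big[\frac{3(1+m)^2}m-8\Big]=\frac{(1-m)^2(3m^2-2m+3)}m .$$
The rest is $-\frac{6(1-m^2)}m\eta D+\frac{3\eta^2D^2}m-8\eta D$, and $\frac{1-m^2}m=\theta+\frac{\eta D}m$ by (26), so it equals $-\eta D(8+6\theta)-\frac{3\eta^2D^2}m$. Hence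
$$m(3\theta^2+8\theta+16)-16=\frac{(1-m)^2(3m^2-2m+3)}m-\eta D(8+6\theta)-\frac{3\eta^2D^2}m .$$
With $Q=\theta^2+5\theta+10$ we also have $m(\theta^3+5\theta^2+10\theta+11)=m\theta Q+11m=(1-m^2-\eta D)Q+11m$. Insert both in (30), and use $D(8+6\theta)=96+72\theta-8\theta^2-6\theta^3$. The polynomial in $\theta$ in the coefficient of $\eta$ is
$$320+192\theta+24\theta^2-16Q-D(8+6\theta)=64+40\theta+16\theta^2+6\theta^3 .$$
We obtain
$$\Psi=\frac{(1-m)^2(3m^2-2m+3)}m+\eta\,T, \tag{31}$$
$$T=64+40\theta+16\theta^2+6\theta^3+16m^2Q-176m+\eta\Big[P-\frac{3D^2}m\Big], \tag{32}$$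
$$P=16DQ-8(8-\theta^2)W=24\theta^4+112\theta^3-96\theta^2-576\theta+384 .$$
The last expansion uses $16DQ=-16\theta^4-80\theta^3+32\theta^2+960\theta+1920$ and $8(8-\theta^2)W=-40\theta^4-192\theta^3+128\theta^2+1536\theta+1536$.

**Step 6: $T>0$ for $\theta\ge\frac25$.** Completing the square, $16Qm^2-176m\ge-\frac{484}Q$. With the second bound of (29), $T\ge G(\theta)+\eta P$, where
$$G(\theta)=64+40\theta+16\theta^2+6\theta^3-\frac{484}{\theta^2+5\theta+10}-\frac34\,\frac{(12-\theta^2)^2(\theta+4)}{(\theta+3)^2}.$$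
On $[\frac25,\sqrt{12}]$ every term of $G$ is non-decreasing: $(12-\theta^2)^2$ decreases there, and so does $\frac{\theta+4}{(\theta+3)^2}=\frac1{\theta+3}+\frac1{(\theta+3)^2}$. The values needed are
$$G(0.4)>82.94-39.81-40.03>0,\qquad G(0.6)>95.05-36.24-36.08>22 .$$
(At $0.4$: the polynomial is $82.944$, $Q=12.16$, and $\frac34(11.84)^2\frac{4.4}{11.56}<40.03$. At $0.6$: the polynomial is $95.056$, $Q=13.36$, and $\frac34(11.64)^2\frac{4.6}{12.96}<36.08$.)

On $[0.4,0.6]$ we have $P'=96\theta^3+336\theta^2-192\theta-576<0$, since $96\theta^3+336\theta^2<142$, and $P(0.6)=31.1424>31$. So $P>0$ and $T\ge G(0.4)>0$.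

For all $\theta\ge0$: $24\theta^4-96\theta^2=24(\theta^2-2)^2-96\ge-96$. The minimum of $112\theta^3-576\theta$ is at $\theta^2=\frac{12}7$, with value $-384\theta>-504$ because $\frac{12}7<1.31^2$. So $P>-96-504+384>-225$, and $\eta P\ge-9$ by (29). On $[0.6,\sqrt{12}]$ this gives $T\ge22-9>0$.

For $\theta\ge\sqrt{12}$: $(\theta^2-12)^2\le\theta^4$ and $\theta(\theta+4)\le(\theta+3)^2$ bound the last term of $G$ by $\frac34\theta^3$, and $Q\ge10$. So $G\ge64-48.4+\frac{21}4\theta^3>9$ and $T>0$.

**Step 7: $T>0$ for $0\le\theta\le\frac25$.** Here $0<D\le12$, so (26) and (29) give $m^2+\theta m\le1$, hence $m\le1$, and $m^2+\theta m\ge1-\frac{12}{25}=0.52$. In (32) use $16m^2Q\ge160m^2$, $D^2\le144$, $P\ge384-576\theta-96\theta^2$, and drop $16\theta^2+6\theta^3$: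
$$T\ge64+40\theta+160m^2-176m-\eta\Big(\frac{432}m-384+576\theta+96\theta^2\Big).$$
The bracket is positive as $m\le1$, so we may replace $\eta$ by $\frac1{25}$:
$$T\ge79.36+h(m)+\theta(16.96-3.84\theta)\ge79.36+h(m)+15\theta,\qquad h(m)=160m^2-176m-\frac{17.28}m .$$
We have $h'(m)=320m+\frac{17.28}{m^2}-176$, and by the arithmetic–geometric mean inequality for $160m,160m,17.28/m^2$ the first two terms are at least $3(160^2\cdot17.28)^{1/3}>3\cdot76=228$, as $160^2\cdot17.28=442368>76^3$. So $h$ is increasing.

If $\theta\le0.1$, then $m>0.66$, since $0.66^2+0.066<0.52$. So $h(m)>h(0.66)>-72.7$ and $T>0$. If $0.1\le\theta\le0.4$, then $m>0.54$, since $0.54^2+0.216<0.52$. So $h(m)>h(0.54)>-80.4$ and $T>79.36-80.4+1.5>0$. (Indeed $h(0.66)=69.696-116.16-26.18\ldots$ and $h(0.54)=46.656-95.04-32$.)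

**Step 8: conclusion and equality.** In (31), $3m^2-2m+3>0$, $\eta\ge0$ and $T>0$, so $\Psi\ge0$ and
$$8K\sqrt{\sigma/3}\le4K(1+\sigma/3)\le\lambda_1\lambda_2\lambda_3 .$$
Equality throughout forces $\Psi=0$, so $\eta=0$ and $m=1$. Then $\varepsilon=0$, and (26) reads $1+\theta=1$, so $\theta=0$. Hence $\lambda_1=\lambda_2=\frac s2=2$ and $\lambda_3=2m=2$. $\square$

## 11. Proof of Theorem 1

Let $g$ be non-round homogeneous with $R_g=6$. By Lemma 3 it is left-invariant with a Milnor frame; $\sigma=3$, and the $\lambda_i$ are not all equal by Section 2. Apply Lemma 6 and scale $c$ back to the scale $\sigma=3$. Strict inequality and (10) give $8K<\lambda_1\lambda_2\lambda_3=8p$. By (23), $3K=F_1+F_2+F_3\ge\sigma=3$. So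
$$1\le K<p ,$$
and in particular $p>1$. Lemma 5 with $b=c-\mu$ gives $\int_{\Sigma_0}(\frac{H^2}4+K)\ge4\pi$ for every immersed oriented sphere, which is (14). Proposition 4 yields $\kappa>1$. $\square$

With Section 7 this also completes Theorem 2: every non-round homogeneous metric $g$ on $S^3$ with $R_g>0$ satisfies $\mathcal E(g)=\mathcal Y(S^3,[g])$.

## 12. All signs of the scalar curvature, the first eigenvalue, and quotients

**Corollary 7.** Every homogeneous metric $g$ on $S^3$, with any sign of $R_g$, satisfies $\mathcal E(g)=\mathcal Y(S^3,[g])$. If $g$ is non-round, it is the unique minimizer in $[g]$ up to constant multiples. In Milnor's constants,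
$$\mathcal Y(S^3,[g])=\tfrac12\Big(2\sum_{i<j}\lambda_i\lambda_j-\sum_i\lambda_i^2\Big)\Big(\frac{16\pi^2}{\lambda_1\lambda_2\lambda_3}\Big)^{2/3}.$$

*Proof.* For non-round $g$ with $R_g>0$ this is Theorem 2, after scaling. For round $g$ it is (2). If $R_g\le0$, it is (7), where equality forces $\nabla u=0$. The value is $\mathcal E(g)=R_gV^{2/3}$ with $R_g=2\sigma$ from (4) and $V$ from (5). $\square$

**Corollary 8.** Let $g$ be non-round homogeneous with $R_g>0$, scaled to $R_g=6$, and let $\Lambda_1$ be the first positive eigenvalue of $-\Delta_g$. Then $\Lambda_1\ge3\kappa^2>3=R_g/2$, so $g$ is strictly stable modulo scaling.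

*Proof.* Insert $u=1+t\varphi$ with $\int\varphi=0$ in the first inequality of Theorem 2. The left side is $6V+t^2\int(8\kappa^{-2}|\nabla\varphi|^2+6\varphi^2)$, the right side is $6V^{2/3}\big(V+15t^2\int\varphi^2+O(t^3)\big)^{1/3}=6V+30t^2\int\varphi^2+O(t^3)$. Comparing the terms of order $t^2$ gives $8\kappa^{-2}\int|\nabla\varphi|^2\ge24\int\varphi^2$, that is, $\Lambda_1\ge3\kappa^2$. By (8) with $R=6$ the second variation is then positive for all $\varphi\ne0$ with $\int\varphi=0$. $\square$

**Corollary 9.** Let a finite group $\Gamma$ act freely by isometries on a non-round homogeneous $(S^3,g)$. Then the quotient metric $\bar g$ is, up to constants, the unique Yamabe minimizer in its conformal class on $S^3/\Gamma$, and $\mathcal Y(S^3/\Gamma,[\bar g])=|\Gamma|^{-2/3}\mathcal Y(S^3,[g])$.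

*Proof.* A metric $\bar u^4\bar g$ lifts to $u^4g$, where $u$ is the lift of $\bar u$. Lifting multiplies $\int R\,dV$ and the volume by $|\Gamma|$, so it multiplies $\mathcal E$ by $|\Gamma|^{1-1/3}=|\Gamma|^{2/3}$. By Corollary 7, $|\Gamma|^{2/3}\mathcal E(\bar u^4\bar g)=\mathcal E(u^4g)\ge\mathcal E(g)=|\Gamma|^{2/3}\mathcal E(\bar g)$, and equality forces $u$, hence $\bar u$, to be constant. $\square$
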